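\title{The maximum order of $3$-critically $k$-connected graphs}

\begin{abstract}
A graph of connectivity $k$ is $\ell$-critically $k$-connected if deleting any set of at most $\ell$ vertices lowers the connectivity by exactly the number of deleted vertices. By a result of Mader, a $3$-critically $k$-connected graph has at most $2k^2-k$ vertices. We prove that for every $\ell\ge 3$ an $\ell$-critically $k$-connected graph has at most $\max\{12^{2\ell^2}k,\,(k+1)^{\ell/(\ell-1)}\}$ vertices, and that $(1-o(1))k^{\ell/(\ell-1)}$ vertices can be attained. In particular the maximum order for $\ell=3$ is $(1+o(1))k^{3/2}$. The upper bound counts the $\ell$-tuples of vertices that lie in minimum cuts; the lower bound comes from orthogonality in a finite projective space.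
\end{abstract}

\section{The problem and the results}

All graphs are finite, simple and undirected. A set $S\subseteq V(G)$ \emph{separates} $G$ if $G-S$ is disconnected. The connectivity $\kappa(G)$ is the least size of a separating set if $G$ is not complete, and $\kappa(K_m)=m-1$.

\begin{definition}
Let $\ell\ge1$ and $k\ge1$ be integers. A graph $G$ is \emph{$\ell$-critically $k$-connected} if $\kappa(G)=k$ and $\kappa(G-X)=k-|X|$ for every $X\subseteq V(G)$ with $|X|\le\ell$.
\end{definition}

For $k\ge\ell$ the complete graph $K_{k+1}$ is an example. For all other graphs the definition is a statement about how minimum cuts are spread over the vertex set. When $\kappa(G)=k$, we call a separating set of size $k$ a \emph{$k$-cut}.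

\begin{lemma}\label{lem:star}
Let $\kappa(G)=k$ and $n=|V(G)|\ge k+2$. Then $G$ is $\ell$-critically $k$-connected if and only if every set of at most $\ell$ vertices is contained in a $k$-cut.
\end{lemma}

\begin{proof}
Let $G$ be $\ell$-critically $k$-connected. Then $\ell\le k$, since deleting $k+1$ vertices leaves a non-empty graph, whose connectivity is not $-1$. Let $|X|\le\ell$. If $G-X$ were complete, then $n-|X|-1=k-|X|$, contrary to $n\ge k+2$. So some set $S$ of size $k-|X|$ separates $G-X$, and $S\cup X$ is a $k$-cut containing $X$.

Conversely, let $X$ lie in a $k$-cut $T$. Then $T\setminus X$ separates $G-X$, so $G-X$ is not complete and $\kappa(G-X)\le k-|X|$. If $S$ separates $G-X$, then $S\cup X$ separates $G$, so $|S|\ge k-|X|$.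
\end{proof}

A non-complete graph of connectivity $k$ has at least $k+2$ vertices, so the lemma applies to it. How large can a graph be if every $\ell$ of its vertices lie in a common minimum cut? For $\ell\le 2$ there is no bound in terms of $k$, as the following example shows. It will accompany us through the proof.

\begin{example}\label{ex:square}
Let $n\ge8$ and let $C_n^2$ be the graph on $\mathbb{Z}_n$ in which $i$ and $j$ are adjacent if $i-j\in\{\pm1,\pm2\}$. Delete a set $S$ and list the remaining vertices in cyclic order. Two neighbors in this list are adjacent unless at least two deleted vertices lie between them, and if there is at most one such gap, the list is a spanning path. So a separating set has at least four vertices, and a separating set of size four consists of two pairs $\{i,i+1\}$, $\{j,j+1\}$ that leave two non-empty arcs. Hence $\kappa(C_n^2)=4$. Any two vertices lie in a $4$-cut: by symmetry they are $0$ and $d$ with $1\le d\le n/2$; for $d=1$ take $\{0,1,3,4\}$, and for $d\ge2$ take $\{-1,0,d,d+1\}$, which leaves the arcs $\{1,\dots,d-1\}$ and $\{d+2,\dots,n-2\}$, both non-empty since $d\le n/2\le n-4$. Thus $C_n^2$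 is $2$-critically $4$-connected for all $n\ge8$. It is not $3$-critically $4$-connected, because no two of the vertices $0,2,4$ are consecutive.
\end{example}

For $\ell=3$ the order is bounded: by a result of Mader, every $3$-critically $k$-connected graph has at most $2k^2-k$ vertices. We answer the following question from Kriesell~\cite{Kriesell}.

\begin{quote}
\emph{Are there constants $c>0$ and $\lambda<2$ such that, for every $k$, every $3$-critically $k$-connected graph has at most $ck^\lambda$ vertices?}
\end{quote}

A special case suggests the answer. Suppose that $G$ is $3$-critically $k$-connected, not complete, and that every $k$-cut is the neighborhood of a single vertex. Each of the $n^3$ ordered triples of vertices, repetitions allowed, lies in a $k$-cut by Lemma~\ref{lem:star}. There are at most $n$ cuts, and each contains $k^3$ triples. Hence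
\[
n^3\le n\,k^3,\qquad\text{that is,}\qquad n\le k^{3/2}.
\]
For general $\ell$ the same count gives $n\le k^{\ell/(\ell-1)}$. It is nearly tight if almost all vertices have degree $k$ and a typical $\ell$-tuple has exactly one common neighbor. Projective geometry offers this pattern: the $\ell$-dimensional projective space over $\mathbb{F}_q$ has about $q^\ell$ points and as many hyperplanes, each hyperplane has about $q^{\ell-1}$ points, and any $\ell$ points lie on a hyperplane. One therefore guesses $\lambda=3/2$, provided that cuts with larger sides do not cover triples more efficiently than neighborhoods do. Example~\ref{ex:square} shows that for pairs they can. For $\ell\geq 3$ the guess is correct.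

\begin{theorem}\label{thm:upper}
Let $\ell\ge3$ and $C_\ell=12^{2\ell^2}$. Every $\ell$-critically $k$-connected graph has at most $\max\{C_\ell k,\ (k+1)^{\ell/(\ell-1)}\}$ vertices.
\end{theorem}

For $k\ge\ell\ge3$ let $f_\ell(k)$ be the maximum order of an $\ell$-critically $k$-connected graph.

\begin{theorem}\label{thm:lower}
For every fixed $\ell\ge3$ we have $f_\ell(k)\ge(1-o(1))\,k^{\ell/(\ell-1)}$ as $k\to\infty$.
\end{theorem}

For $\ell=3$, Theorem~\ref{thm:upper} gives $n\le\max\{12^{18}k,(k+1)^{3/2}\}\le12^{18}k^{3/2}$ for every $k$. So the answer to the question is yes, with $\lambda=3/2$, and by Theorem~\ref{thm:lower} no smaller exponent works. Together the theorems give $f_\ell(k)=(1+o(1))k^{\ell/(\ell-1)}$ for each fixed $\ell\ge3$; in particular $f_3(k)\sim k^{3/2}$, with both the exponent and the leading constant sharp.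

The proof of Theorem~\ref{thm:upper} rests on a dichotomy. If every $k$-cut has a side with at most a quarter of the vertices, the count above survives, with maximal small sides in place of single vertices (Section~\ref{sec:balanced}). Otherwise some $k$-cut $T$ has two large sides, and we count only tuples with entries on both sides of $T$. A cut through such a tuple has to interact with $T$, and this leaves essentially $k$ objects to cover the tuples instead of $n$. They cover on the order of $k^{\ell+1}$ tuples, far fewer than needed (Sections~\ref{sec:anchored} and~\ref{sec:close}). The tool that controls the interaction is a bound on three mutually non-adjacent sides of cuts (Section~\ref{sec:three}); it is the step that needs $\ell\ge3$. Theorem~\ref{thm:lower} is proved in Section~\ref{sec:construction}.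

\section{Fragments}\label{sec:fragments}

In this section $G=(V,E)$ is a non-complete graph with $n$ vertices and $\kappa(G)=k$. For $A\subseteq V$ let $N(A)$ be the set of vertices outside $A$ with a neighbor in $A$, and let $\overline A=V\setminus(A\cup N(A))$. Thus $V$ is the disjoint union of $A$, $N(A)$ and $\overline A$, and no edge joins $A$ to $\overline A$. If $A\ne\emptyset\ne\overline A$, then $N(A)$ separates $G$ and $|N(A)|\ge k$. We call $A$ a \emph{fragment} if $A\ne\emptyset\ne\overline A$ and $|N(A)|=k$. Fragments are the sides of $k$-cuts; they need not be connected. In $C_n^2$ they are the arcs with at least $1$ and at most $n-5$ vertices. We write $\mathbf 1_S$ for the indicator function of a set $S$ and use the following facts.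

\begin{itemize}
\item[(F1)] \emph{If $A\subseteq B$, then $A\cup N(A)\subseteq B\cup N(B)$ and $\overline A\supseteq\overline B$. Hence $|N(A)|\ge k$ whenever $A\neq\emptyset$ and $A\subseteq B$ for some $B$ with $\overline B\ne\emptyset$.}
\item[(F2)] \emph{If $A$ is a fragment, so is $\overline A$, with $N(\overline A)=N(A)$ and $\overline{\overline A}=A$.} Since there are no edges between $A$ and $\overline A$, we have $N(\overline A)\subseteq N(A)$, and $N(\overline A)$ separates $\overline A$ from $A$. So $|N(\overline A)|\ge k$ and the two sets are equal.
\item[(F3)] \emph{Every $k$-cut $T$ equals $N(A)$ for some fragment $A$.} Let $A$ be a component of $G-T$. Then $N(A)\subseteq T$, and $\overline A$ contains the other components, so $|N(A)|\ge k$ and $N(A)=T$.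
\item[(F4)] \emph{$\overline{A\cup B}=\overline A\cap\overline B$ for all $A,B$}, because both sides consist of the vertices that neither lie in $A\cup B$ nor have a neighbor there.
\item[(F5)] \emph{$\mathbf 1_{N(A\cap B)}+\mathbf 1_{N(A\cup B)}\le\mathbf 1_{N(A)}+\mathbf 1_{N(B)}$ for all $A,B$.} A vertex of $N(A\cap B)$ has a neighbor in both sets and lies outside one of them, so it is in $N(A)$ or $N(B)$. A vertex of $N(A\cup B)$ lies outside both sets and has a neighbor in one of them, so it is in $N(A)$ or $N(B)$. A vertex in both $N(A\cap B)$ and $N(A\cup B)$ lies outside both sets and has a neighbor in both, so it is in $N(A)\cap N(B)$.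
\end{itemize}

Submodularity (F5) lets us form new fragments from overlapping ones.

\begin{lemma}\label{lem:uncross}
Let $A,B$ be fragments with $A\cap B\ne\emptyset$.
\begin{itemize}
\item[(a)] If $\overline A\cap\overline B\ne\emptyset$, then $A\cap B$, $A\cup B$ and $\overline A\cap\overline B$ are fragments, and $\mathbf 1_{N(A\cap B)}+\mathbf 1_{N(A\cup B)}=\mathbf 1_{N(A)}+\mathbf 1_{N(B)}$.
\item[(b)] If $|A\cup B|<n-k$, then $A\cup B$ is a fragment.
\end{itemize}
\end{lemma}

\begin{proof}
By (F1), $|N(A\cap B)|\ge k$, and summing (F5) over all vertices gives $|N(A\cup B)|\le k$. In (a), $\overline{A\cup B}\ne\emptyset$ by (F4), so also $|N(A\cup B)|\ge k$. Then both sides of (F5) sum to $2k$, which forces $|N(A\cap B)|=|N(A\cup B)|=k$ and equality at every vertex. The set $\overline A\cap\overline B=\overline{A\cup B}$ is a fragment by (F2). In (b), $|A\cup B|+|N(A\cup B)|<n$, so $\overline{A\cup B}\ne\emptyset$ and (a) applies.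
\end{proof}

Two sets are \emph{separated} if they are disjoint and no edge joins them; then each is disjoint from the neighborhood of the other. The \emph{corners} of two fragments $F,A$ are the sets $F\cap A$, $F\cap\overline A$, $\overline F\cap A$, $\overline F\cap\overline A$.

\begin{lemma}\label{lem:corners}
If the four corners of the fragments $F,A$ are non-empty, they are four pairwise separated fragments.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:uncross}(a) applied to $F,A$ and to $F,\overline A$ shows that the corners are fragments. Two different corners lie on opposite sides of $N(F)$ or of $N(A)$, so they are separated.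
\end{proof}

A fragment $A$ \emph{covers} a tuple of vertices if all entries of the tuple lie in $N(A)$; by (F2), $A$ and $\overline A$ cover the same tuples. A graph may have far more than $n$ fragments, so we cannot count tuples cut by cut. The next lemma replaces a family of fragments by few disjoint ones. A family $\mathcal F$ of fragments is \emph{union-stable} if $A\cup B\in\mathcal F$ whenever $A,B\in\mathcal F$ and $A\cap B\ne\emptyset$.

\begin{lemma}\label{lem:maximal}
Let $\mathcal F$ be a union-stable family of fragments. The inclusion-maximal members of $\mathcal F$ are pairwise disjoint, and every tuple covered by a member of $\mathcal F$ has all its entries in $M\cup N(M)$ for some maximal member $M$. If every member of $\mathcal F$ meets a fixed set of size $k$, there are at most $k$ maximal members.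
\end{lemma}

\begin{proof}
Two maximal members that meet both equal their union. If $A\in\mathcal F$ and $M\supseteq A$ is maximal, then $N(A)\subseteq M\cup N(M)$ by (F1). The last statement follows from disjointness.
\end{proof}

\section{A counterexample has a balanced fragment}\label{sec:balanced}

We prove Theorem~\ref{thm:upper} by contradiction. In Sections~\ref{sec:balanced}--\ref{sec:close}, $\ell\ge3$, $C=12^{2\ell^2}$, and $G=(V,E)$ is an $\ell$-critically $k$-connected graph on $n$ vertices with
\begin{equation}\label{eq:big}
n>Ck\qquad\text{and}\qquad n^{\ell-1}>(k+1)^\ell .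
\end{equation}
Then $n\ge k+2$, so $G$ is not complete, and Lemma~\ref{lem:star} and (F3) give the only form of criticality that we use:
\begin{equation}\label{eq:cover}
\text{every $\ell$-tuple of vertices (repetitions allowed) is covered by a fragment.}
\end{equation}
Put $h=12^\ell k$; this will be the threshold for ``small''. Since $n/h>12^{2\ell^2-\ell}\ge12^{15}$,
\begin{equation}\label{eq:scales}
1\le k<h<n/1000 ,
\end{equation}
and every linear comparison between $k$, $h$ and $n$ below follows from~\eqref{eq:scales}.

We first extend the count from the introduction. Among fragments with at most about $n/4$ vertices, unions of overlapping members are fragments but may be too large. If no cut has two large sides, a union cannot have intermediate size, and the family is union-stable.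

\begin{proposition}\label{prop:balanced}
There is a fragment $F$ with $|F|>n/4$ and $|\overline F|>n/4$.
\end{proposition}

\begin{proof}
Let $s=\lceil n/4\rceil$; then $3s<3n/4+3<n-k$. Suppose that no fragment $F$ has $|F|>s$ and $|\overline F|>s$, and let $\mathcal F$ be the family of fragments of size at most $s$. For every fragment $A$, one of $A,\overline A$ is in $\mathcal F$, so by~\eqref{eq:cover} every $\ell$-tuple is covered by a member of $\mathcal F$. If $A,B\in\mathcal F$ meet, then $|A\cup B|\le2s<n-k$, so $A\cup B$ is a fragment by Lemma~\ref{lem:uncross}(b), and $|\overline{A\cup B}|\ge n-k-2s>s$. By assumption $|A\cup B|\le s$. Thus $\mathcal F$ is union-stable. Let $m_1,\dots,m_p\in[1,s]$ be the sizes of its maximal members; $\sum_i m_i\le n$ by disjointness. Lemma~\ref{lem:maximal} gives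
\[
n^\ell\le\sum_{i=1}^p(m_i+k)^\ell .
\]
Let $c=\max\{(k+1)^\ell,\ (s+k)^\ell/s\}$. The function $m\mapsto(m+k)^\ell-cm$ is convex and at most $0$ at $m=1$ and at $m=s$, hence on $[1,s]$. So $n^\ell\le c\sum_im_i\le cn$, that is, $n^{\ell-1}\le c$. By~\eqref{eq:big}, $c\neq(k+1)^\ell$. Since $s\ge n/4$ and $s+k\le n/4+2k\le0.26\,n$, we get
\[
n^{\ell-1}\le\frac{(s+k)^\ell}{s}\le4\cdot0.26^{\,\ell}\,n^{\ell-1}<n^{\ell-1},
\]
a contradiction.
\end{proof}

The term $(k+1)^{\ell/(\ell-1)}$ of Theorem~\ref{thm:upper} comes from the endpoint $m=1$ in this proof, that is, from fragments consisting of one vertex. The rest of the argument has room to spare and costs only the constant $C$.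

\section{Three separated fragments}\label{sec:three}

To exploit a cut with two large sides we must know how other cuts cross it. In $C_n^2$ two cuts can cross so that all four corners are long arcs. We show that this cannot happen in $G$: three pairwise separated fragments cannot all be large.

Say that the cut $N(A)$ \emph{splits} a set $U$ if $U$ meets both $A$ and $\overline A$. The proof of the next lemma shows that a $k$-cut that splits a fragment $U$ and avoids $N(U)$ has at least half of its vertices inside $U$. A cut can afford this twice, as a $4$-cut of $C_n^2$ does when it places one pair in the interior of each of two separated arcs, but not three times.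

\begin{lemma}\label{lem:split}
Let $X,Y,Z$ be pairwise separated fragments and let $A$ be a fragment such that $T=N(A)$ meets $X\cup Y\cup Z$. Then some $U\in\{X,Y,Z\}$ satisfies $U\cap A=\emptyset$ or $U\cap\overline A=\emptyset$.
\end{lemma}

\begin{proof}
Suppose that each $U\in\{X,Y,Z\}$ meets both $A$ and $B=\overline A$. A vertex of $N(U\cap A)$ lies in $U\cup N(U)$ and in $A\cup T$ but not in $U\cap A$, so
\[
N(U\cap A)\subseteq(T\cap U)\cup(T\cap N(U))\cup(A\cap N(U)).
\]
By (F1) the left side has at least $k=|T\cap N(U)|+|A\cap N(U)|+|B\cap N(U)|$ elements. Hence $|T\cap U|\ge|B\cap N(U)|$. Exchanging $A$ and $B$ gives $|T\cap U|\ge|A\cap N(U)|$, and adding,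
\[
2|T\cap U|\ge k-|T\cap N(U)| .
\]
Let $R=T\setminus(X\cup Y\cup Z)$. By separation $N(U)$ is disjoint from $X\cup Y\cup Z$, so $T\cap N(U)\subseteq R$. Summing over the three disjoint sets gives $2(k-|R|)\ge3(k-|R|)$, so $|R|\geq k$ and $R=T$. This contradicts $T\cap(X\cup Y\cup Z)\ne\emptyset$.
\end{proof}

Now take a tuple with an entry in each of $X,Y,Z$. A cut through it fails to split one of the three sets, say $U$, and yet contains a vertex of $U$. One way to do so is to shave $U$: in $C_n^2$, with $U=\{1,\dots,m\}$, the cut $\{0,1,m+1,m+2\}$ contains $1\in U$ and leaves the rest of $U$ on one side. Only few vertices of $U$ can be reached in this way. For a fragment $U$ let $\mathcal D(U)$ be the family of fragments $U'\subseteq U$ with $U\setminus U'\subseteq N(U')$, and let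
\[
D(U)=\bigcup_{U'\in\mathcal D(U)}(U\setminus U').
\]

\begin{lemma}\label{lem:shave}
If $U$ is a fragment with $|U|>2k$, then $|D(U)|\le k$.
\end{lemma}

\begin{proof}
We show that $\mathcal D(U)$ is closed under intersection. Let $U_1,U_2\in\mathcal D(U)$. Each $U\setminus U_i$ has at most $k$ elements and $|U|>2k$, so $U_1\cap U_2\ne\emptyset$; also $\overline{U_1}\cap\overline{U_2}\supseteq\overline U\ne\emptyset$. By Lemma~\ref{lem:uncross}(a), $U_1\cap U_2$ is a fragment and
$\mathbf 1_{N(U_1\cap U_2)}+\mathbf 1_{N(U_1\cup U_2)}=\mathbf 1_{N(U_1)}+\mathbf 1_{N(U_2)}$. Let $v\in U\setminus(U_1\cap U_2)$. If $v$ lies in exactly one of the sets, say $v\in U_2\setminus U_1$, then $v\in N(U_1)$ and $v\notin N(U_1\cup U_2)$, so the identity forces $v\in N(U_1\cap U_2)$. If $v$ lies in neither, the right side equals $2$ at $v$, and again $v\in N(U_1\cap U_2)$. So $U_1\cap U_2\in\mathcal D(U)$.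

The family $\mathcal D(U)$ is finite and contains $U$, so the intersection $U_*$ of all its members belongs to it, and $D(U)=U\setminus U_*\subseteq N(U_*)$ has at most $k$ elements.
\end{proof}

For the arc $U=\{1,\dots,m\}$ in $C_n^2$ with $8<m\le n-5$, the member $\{3,\dots,m-2\}$ of $\mathcal D(U)$ shows that $D(U)=\{1,2,m-1,m\}$, so the bound is attained. Once shaving is excluded by the choice of the entries, only one possibility remains: a whole side of the cut lies inside the $k$-set $N(U)$.

\begin{lemma}\label{lem:three}
Let $X,Y,Z$ be pairwise separated fragments, each of size greater than $2k$. Then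
\[
(|X|-k)^{\ell-2}(|Y|-k)(|Z|-k)\le3k^{\ell+1}.
\]
\end{lemma}

\begin{proof}
Consider the tuples $(x_1,\dots,x_{\ell-2},y,z)$ with $x_i\in X\setminus D(X)$, $y\in Y\setminus D(Y)$, $z\in Z\setminus D(Z)$. By Lemma~\ref{lem:shave} their number is at least the left side. As $\ell\ge3$, each has an entry in $U\setminus D(U)$ for every $U\in\{X,Y,Z\}$.

Fix such a tuple. By~\eqref{eq:cover} it is covered by a fragment $A$; let $T=N(A)$ and $B=\overline A$. By Lemma~\ref{lem:split}, after exchanging $A$ and $B$ if necessary, some $U\in\{X,Y,Z\}$ has $U\cap A=\emptyset$. Since $|U|>k=|T|$, we have $U\cap B\ne\emptyset$.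

We claim that $A\subseteq N(U)$. Otherwise $A\cap\overline U\neq\emptyset$. As $A=\overline B$, Lemma~\ref{lem:uncross}(a) applies to $U$ and $B$: the set $U\cap B$ is a fragment and the identity of indicator functions holds. A vertex $v\in U\setminus B=U\cap T$ lies in $N(B)$ and not in $N(U\cup B)$, so the identity forces $v\in N(U\cap B)$. Thus $U\cap B\in\mathcal D(U)$ and $U\cap T\subseteq D(U)$. But $T$ contains an entry of the tuple in $U\setminus D(U)$. This proves the claim.

For fixed $U$, the fragments contained in $N(U)$ form a union-stable family by Lemma~\ref{lem:uncross}(b), since unions have size at most $k<n-k$. By Lemma~\ref{lem:maximal} the family has at most $k$ maximal members, and the entries of our tuple lie in $M\cup N(M)$ for one of them. Since $M\subseteq N(U)$ is disjoint from $X\cup Y\cup Z$, the entries lie in $N(M)$. Each $M$ accounts for at most $k^\ell$ tuples, and there are at most $3k$ choices of $U$ and $M$.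
\end{proof}

\begin{corollary}\label{cor:third}
If $X,Y,Z$ are pairwise separated fragments with $|X|,|Y|\ge n/11$, then $|Z|\le h$.
\end{corollary}

\begin{proof}
Suppose $|Z|>h$. Then all three sizes exceed $2k$, and $|X|-k,|Y|-k\ge n/12$. Lemma~\ref{lem:three} gives $(n/12)^{\ell-1}(|Z|-k)\le3k^{\ell+1}$. With $n^{\ell-1}>k^\ell$ from~\eqref{eq:big} we obtain $|Z|<(3\cdot12^{\ell-1}+1)k<h$, a contradiction.
\end{proof}

For $\ell=2$ no such statement holds: $C_n^2$ satisfies~\eqref{eq:cover} for pairs and contains three pairwise separated arcs of length $\lfloor n/3\rfloor-2$.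

\section{Fragments anchored at a balanced cut}\label{sec:anchored}

A fragment $F$ is \emph{balanced} if $|F|,|\overline F|\ge n/5$. The slack between $n/4$ in Proposition~\ref{prop:balanced} and $n/5$ will allow us to shrink a fragment in Section~\ref{sec:close}. Corollary~\ref{cor:third} leaves four positions for a fragment $S$ relative to a balanced fragment $F$:
\begin{itemize}
\item[(a)] $S\cap\overline F=\emptyset$;
\item[(b)] $S\cap F=\emptyset$;
\item[(c)] $1\le|S\cap F|\le h$ and $1\le|S\cap\overline F|\le h$;
\item[(d)] $|F\setminus S|\le h+k$ and $|S\setminus F|\le h+k$; we then say that $S$ is \emph{close} to $F$.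
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!35] (2,2) rectangle (3,3) (2,0) rectangle (3,1);
\draw (0,0) grid[step=1] (3,3);
\node at (0.5,2.5) {$\le h$}; \node at (0.5,0.5) {$\le h$};
\node at (-0.6,2.5) {$F$}; \node at (-0.6,1.5) {$N(F)$}; \node at (-0.6,0.5) {$\overline F$};
\node at (0.5,3.35) {$S$}; \node at (1.5,3.35) {$N(S)$}; \node at (2.5,3.35) {$\overline S$};
\begin{scope}[xshift=6cm]
\fill[gray!35] (0,2) rectangle (1,3) (2,0) rectangle (3,1);
\draw (0,0) grid[step=1] (3,3);
\node at (2.5,2.5) {$\le h$}; \node at (0.5,0.5) {$\le h$};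
\node at (-0.6,2.5) {$F$}; \node at (-0.6,1.5) {$N(F)$}; \node at (-0.6,0.5) {$\overline F$};
\node at (0.5,3.35) {$S$}; \node at (1.5,3.35) {$N(S)$}; \node at (2.5,3.35) {$\overline S$};
\end{scope}
\end{tikzpicture}
\caption{The two ways in which a fragment $S$ can cross a balanced fragment $F$ with all four corners non-empty. Each vertex lies in the cell given by its row and column; the middle row and the middle column contain $k$ vertices each. Shaded corners have at least $n/11$ vertices, the other corners at most $h$. Left: $S$ is small on both sides of $N(F)$, type (c). Right: $S$ almost coincides with $F$, type (d).}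
\label{fig:corners}
\end{figure}

\begin{lemma}\label{lem:types}
Let $F$ be a balanced fragment and $A$ any fragment. Then one of $A,\overline A$ is of type (a), (b), (c) or (d) with respect to $F$.
\end{lemma}

\begin{proof}
If a corner of $F,A$ is empty, one of $A,\overline A$ is of type (a) or (b). Otherwise the corners are pairwise separated fragments by Lemma~\ref{lem:corners}. The two corners in $F$ contain all of $F$ except at most $k$ vertices of $N(A)$, so the larger one has at least $(n/5-k)/2\ge n/11$ vertices, and the same argument applies to the two corners in $\overline F$. By Corollary~\ref{cor:third} the remaining two corners have at most $h$ vertices each (Figure~\ref{fig:corners}). If these two small corners lie in the same set $S\in\{A,\overline A\}$, then $S$ is of type (c). If not, let $S\in\{A,\overline A\}$ be the set for which $F\cap\overline S$ and $\overline F\cap S$ are the small corners. Then $F\setminus S\subseteq(F\cap\overline S)\cup N(S)$ and $S\setminus F\subseteq(S\cap\overline F)\cup N(F)$, so $S$ is of type (d).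
\end{proof}

We count tuples $(x,z_1,\dots,z_{\ell-1})\in F\times\overline F^{\,\ell-1}$. Such a tuple is \emph{$F$-anchored} if it is covered by a fragment of type (a), (b) or (c) with respect to $F$. The reason for taking entries on both sides is that a covering fragment of one of these types must then meet $N(F)$, so that Lemma~\ref{lem:maximal} yields at most $k$ maximal members.

\begin{lemma}\label{lem:anchored}
For a balanced fragment $F$, fewer than $\frac12(n/5)^\ell$ tuples in $F\times\overline F^{\,\ell-1}$ are $F$-anchored.
\end{lemma}

\begin{proof}
Let $T=N(F)$, and let the tuple $(x,z_1,\dots,z_{\ell-1})$ be covered by $S$.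

\emph{Type (a).} Here $S\subseteq F\cup T$. The vertex $z_1\in N(S)$ has a neighbor in $S$, and its neighbors lie in $\overline F\cup T$, so $S\cap T\ne\emptyset$. The fragments contained in $F\cup T$ that meet $T$ form a union-stable family by Lemma~\ref{lem:uncross}(b), since $|F\cup T|=n-|\overline F|\le4n/5<n-k$. Let $M_1,M_2,\dots$ be its at most $k$ disjoint maximal members, and $a_i=|M_i\cap F|$. The entries lie in some $M_i\cup N(M_i)$. Each $z_j$ lies in $N(M_i)$ because $M_i\cap\overline F=\emptyset$, and $x$ lies in $(M_i\cap F)\cup N(M_i)$. The number of tuples is at most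
\[
\sum_i(a_i+k)k^{\ell-1}\le nk^{\ell-1}+k^{\ell+1}.
\]

\emph{Type (b).} Here $S\subseteq\overline F\cup T$, and $x\in N(S)\cap F$ has a neighbor in $S\cap(F\cup T)=S\cap T$. The fragments contained in $\overline F\cup T$ that meet $T$ form a union-stable family, since $|\overline F\cup T|\le4n/5$. With maximal members $M_i$ and $b_i=|M_i\cap\overline F|$, now $x\in N(M_i)$ and each $z_j$ has at most $b_i+k$ choices. Using $(b+k)^{\ell-1}\le2^{\ell-1}(b^{\ell-1}+k^{\ell-1})$ and $\sum_ib_i^{\ell-1}\le(\sum_ib_i)^{\ell-1}\le n^{\ell-1}$, the number of tuples is at most
\[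
\sum_ik\,(b_i+k)^{\ell-1}\le2^{\ell-1}\bigl(kn^{\ell-1}+k^{\ell+1}\bigr).
\]

\emph{Type (c).} Again $S\cap T\ne\emptyset$. Suppose not. A vertex of $N(S\cap\overline F)$ lies in $S\cup N(S)$ and in $\overline F\cup T$, and it lies neither in $S\cap\overline F$ nor in $S\cap T=\emptyset$. So $N(S\cap\overline F)\subseteq N(S)\setminus F\subseteq N(S)\setminus\{x\}$ has fewer than $k$ elements, although $S\cap\overline F$ is a non-empty subset of a fragment; this contradicts (F1).

Let $\mathcal M$ be the family of fragments of type (c) that meet $T$. A union of two members could a priori have up to $2h$ vertices in $F$; Corollary~\ref{cor:third} brings this back to $h$. Let $A,B\in\mathcal M$ meet and let $W=A\cup B$. Then $|W|\le4h+k<n-k$, so $W$ is a fragment by Lemma~\ref{lem:uncross}(b). Moreover $|F\cap\overline W|\ge|F|-|F\cap W|-|N(W)|\ge n/5-2h-k\ge n/11$, and the same bound holds for $|\overline F\cap\overline W|$. So the four corners of $F,W$ are non-empty, and Lemma~\ref{lem:corners} and Corollary~\ref{cor:third} give $|F\cap W|,|\overline F\cap W|\le h$. Hence $W\in\mathcal M$, and $\mathcal M$ is union-stable. For each of its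 at most $k$ maximal members $M$, every entry has at most $h+k\le 2h$ choices in $M\cup N(M)$, being restricted to $F$ or to $\overline F$. The number of tuples is at most $k(2h)^\ell=2^\ell12^{\ell^2}k^{\ell+1}$.

\emph{Total.} By~\eqref{eq:big}, $k<n/C$ and $k^\ell<n^{\ell-1}$, so each of $nk^{\ell-1}$, $kn^{\ell-1}$ and $k^{\ell+1}=k\cdot k^\ell$ is less than $n^\ell/C$. The number of $F$-anchored tuples is therefore less than
\[
\frac{n^\ell}{C}\bigl(2+2^\ell+2^\ell12^{\ell^2}\bigr)\le\frac{n^\ell}{C}\,2^{\ell+1}12^{\ell^2}.
\]
This is at most $\frac12(n/5)^\ell$ because $4\cdot10^\ell\cdot12^{\ell^2}<12^{\ell^2+\ell+1}\le12^{2\ell^2}=C$.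
\end{proof}

\section{Close fragments and the proof of Theorem~\ref{thm:upper}}\label{sec:close}

Fragments close to $F$ are large, so the counting of Lemma~\ref{lem:anchored} says nothing about them. What limits them is that closeness obeys a triangle inequality. Either the cuts of all fragments close to $F$ stay in a small part of $F$, and we choose $x$ outside that part; or their intersections produce a second balanced fragment $F_1\subseteq F$ at moderate distance from $F$, and then no fragment is close to both.

\begin{lemma}\label{lem:close}
Let $F$ be a balanced fragment and let $A$ be a fragment close to $F$.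
\begin{itemize}
\item[(a)] The set $F\cap A$ is a fragment.
\item[(b)] If $F_1\subseteq F$ is a balanced fragment with $|F\setminus F_1|>2(h+k)$, then neither $A$ nor $\overline A$ is close to $F_1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $|F\cap A|\ge n/5-(h+k)>0$ and $|\overline F\cap\overline A|\ge|\overline F|-|A\setminus F|-|N(A)|\ge n/5-h-2k>0$. Apply Lemma~\ref{lem:uncross}(a).

(b) If $A$ were close to $F_1$, then $|F\setminus F_1|\le|F\setminus A|+|A\setminus F_1|\le2(h+k)$. If $\overline A$ were close to $F_1$, then $F_1\cap\overline A\subseteq F\setminus A$ would give $|F_1|\le|F_1\setminus\overline A|+|F\setminus A|\le2(h+k)<n/5$.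
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Suppose that $G$ satisfies~\eqref{eq:big}. Let $F$ be a fragment with $|F|,|\overline F|>n/4$, given by Proposition~\ref{prop:balanced}, and let $D$ be the union of the sets $F\setminus A$ over all fragments $A$ close to $F$.

\emph{Case 1: $|D|\le2(h+k)$.} Then $|F\setminus D|\ge n/4-2(h+k)\ge n/5$, so $(F\setminus D)\times\overline F^{\,\ell-1}$ contains at least $(n/5)^\ell$ tuples. Take one, with first entry $x$. It is covered by a fragment $A$, and by Lemma~\ref{lem:types} we may name the sides so that $A$ is of one of the types (a)--(d). Type (d) is impossible, since it would give $x\in F\cap N(A)\subseteq F\setminus A\subseteq D$. So all these tuples are $F$-anchored, contradicting Lemma~\ref{lem:anchored}.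

\emph{Case 2: $|D|>2(h+k)$.} List the fragments close to $F$ as $A_1,A_2,\dots$ and let $m$ be least such that $\bigcup_{i\le m}(F\setminus A_i)$ has more than $2(h+k)$ elements. Each set $F\setminus A_i$ has at most $h+k$ elements, so the union has at most $3(h+k)$. Put $F_1=F\cap A_1\cap\dots\cap A_m$. Then
\[
2(h+k)<|F\setminus F_1|\le3(h+k),\qquad|F_1|\ge n/4-3(h+k)\ge n/5 .
\]
The sets $Y_j=\bigcap_{i\le j}(F\cap A_i)$ are fragments, by induction on $j\le m$: each $F\cap A_i$ is a fragment by Lemma~\ref{lem:close}(a), the intersection of $Y_j$ and $F\cap A_{j+1}$ contains $F_1\neq\emptyset$, and $\overline{Y_j}$ and $\overline{F\cap A_{j+1}}$ both contain $\overline F$ by (F1), so Lemma~\ref{lem:uncross}(a) applies. Hence $F_1=Y_m$ is a fragment, and it is balanced because $\overline{F_1}\supseteq\overline F$.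

The set $F_1\times\overline F^{\,\ell-1}$ has at least $(n/5)^\ell$ tuples and is contained in both $F\times\overline F^{\,\ell-1}$ and $F_1\times\overline{F_1}^{\,\ell-1}$. Take a tuple in it that is not $F$-anchored. It is covered by a fragment $A$, and by Lemma~\ref{lem:types} we may name the sides so that $A$ is close to $F$. By Lemma~\ref{lem:close}(b) and Lemma~\ref{lem:types} for $F_1$, one of $A,\overline A$ is of type (a), (b) or (c) with respect to $F_1$, so the tuple is $F_1$-anchored. Thus every tuple is $F$-anchored or $F_1$-anchored, and Lemma~\ref{lem:anchored} gives $(n/5)^\ell<2\cdot\frac12(n/5)^\ell$, a contradiction.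
\end{proof}

\section{Orthogonality graphs and the proof of Theorem~\ref{thm:lower}}\label{sec:construction}

By Lemma~\ref{lem:star} it suffices to build a $k$-regular graph with $\kappa=k$ and $n\ge k+2$ in which any $\ell$ vertices have a common neighbor $v$: then $N(v)$ is a $k$-cut containing them. The natural candidate joins two points of a projective space when they are orthogonal. It has two defects: self-orthogonal points are not their own neighbors, and the degrees are not all equal. We repair these in turn.

Fix $\ell\ge3$ and let $q$ be an odd prime with $q\ge\ell$, large in terms of $\ell$; the symbols $O(\cdot)$, $o(\cdot)$ refer to $q\to\infty$. A \emph{point} is a $1$-dimensional subspace of $\mathbb{F}_q^{\ell+1}$, and $V_0$ is the set of all points. A subspace of dimension $j+1$ contains $\theta_j=(q^{j+1}-1)/(q-1)=q^j+\dots+q+1$ points. Orthogonality $\perp$ refers to the standard dot product. It is non-degenerate, so $\dim W+\dim W^\perp=\ell+1$ for every subspace $W$. Thus $x^\perp$ contains $\theta_{\ell-1}$ points, and $x^\perp\cap y^\perp$ contains $\theta_{\ell-2}$ points if $x\ne y$. A point $p$ is \emph{isotropic}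 if $p\perp p$; let $Q$ be the set of isotropic points.

\begin{lemma}\label{lem:isotropic}
$|Q|\le3q^{\ell-1}$, and $x^\perp$ contains at most $3q^{\ell-2}$ isotropic points for every $x\in V_0$.
\end{lemma}

\begin{proof}
Let $W$ be $\mathbb{F}_q^{\ell+1}$ or $x^\perp$, and $d=\dim W$. Then $\dim W^\perp\le1<d$, so $u\cdot v\ne0$ for some $u,v\in W$. Since $q$ is odd and $2u\cdot v=(u+v)\cdot(u+v)-u\cdot u-v\cdot v$, some $e\in W$ has $e\cdot e\ne0$. The space $W$ is a union of $q^{d-1}$ affine lines $\{w+te:t\in\mathbb{F}_q\}$, and on each of them $(w+te)\cdot(w+te)$ is a polynomial of degree $2$ in $t$, with at most two roots. So at most $2q^{d-1}$ vectors of $W$ are self-orthogonal, and $W$ has at most $2q^{d-1}/(q-1)\le3q^{d-2}$ isotropic points.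
\end{proof}

\subsection*{Common neighbors}
If $r$ is isotropic and $X$ consists of $\ell$ points that span $r^\perp$, one of them being $r$, then $r$ is the only point orthogonal to all of $X$, and it cannot serve as a neighbor of itself. We therefore give each isotropic point a twin. Let $Q'=\{p':p\in Q\}$ be a disjoint copy of $Q$, let $V=V_0\cup Q'$, and define $\pi\colon V\to V_0$ by $\pi(x)=x$ for $x\in V_0$ and $\pi(p')=p$. The \emph{fiber} $\pi^{-1}(r)$ has two elements if $r\in Q$ and one otherwise. In the graph $H_0$ on $V$, distinct vertices $u,v$ are adjacent if $\pi(u)\perp\pi(v)$; in particular twins $p,p'$ are adjacent. By Lemma~\ref{lem:isotropic}, $n=|V|=\theta_\ell+|Q|=(1+o(1))q^\ell$. The degree of $u$ is $\theta_{\ell-1}$ plus the number of isotropic points in $\pi(u)^\perp$, minus one if $\pi(u)$ is itself such a point, so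
\begin{equation}\label{eq:deg}
\theta_{\ell-1}\le\deg_{H_0}(u)\le\theta_{\ell-1}+3q^{\ell-2}.
\end{equation}

\begin{lemma}\label{lem:common}
Every set $X\subseteq V$ with $|X|\le\ell$ has a common neighbor in $H_0$.
\end{lemma}

\begin{proof}
Let $W$ be the span of $\pi(X)$; then $\dim W\le\ell$ and $W^\perp\ne0$. If some vertex $v\notin X$ has $\pi(v)\subseteq W^\perp$, then $v$ is adjacent to all of $X$. Otherwise every point $r$ of $W^\perp$ has its whole fiber in $X$. Such an $r$ lies in both $W$ and $W^\perp$, so it is isotropic and its fiber has two elements. Then $|\pi(X)|\le\ell-1$, so $\dim W^\perp\ge2$ and $W^\perp$ has at least $q+1$ points. This gives $|X|\ge2(q+1)>\ell$, a contradiction.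
\end{proof}

\subsection*{Making the graph regular}
Adding edges preserves common neighbors, so we may raise all degrees to a common value $k$. The twins create a danger: if $p$ and $p'$ had the same neighbors outside $\{p,p'\}$, as they do in $H_0$, these $k-1$ vertices would separate the graph. So we first give each $p'$ a neighbor that is forbidden to $p$.

Choose an injective map $c\colon Q\to V_0$ with $c(p)\not\perp p$ for all $p$. This can be done greedily, since $\theta_\ell-\theta_{\ell-1}=q^\ell\ge|Q|$ points are not orthogonal to $p$. Note that $c(p)\neq p$, as $p\perp p$. Let $H$ arise from $H_0$ by adding the edges $p'c(p)$, $p\in Q$; they are not in $H_0$, and each vertex lies in at most one of them. Let $\Phi$ be the graph of forbidden edges $p\,c(p)$, $p\in Q$; it has maximum degree at most $2$. Let $\delta=4q^{\ell-2}$, and let $k=k(q)$ be the least even integer with $k\ge\theta_{\ell-1}+3q^{\ell-2}+1+\delta$. Then $k=q^{\ell-1}+O(q^{\ell-2})$. Put $d(v)=k-\deg_H(v)$. By~\eqref{eq:deg},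
\[
\delta\le d(v)\le3q^{\ell-2}+2+\delta\le2\delta ,
\]
and $\sum_vd(v)=kn-2|E(H)|$ is even. The point of adding $\delta$ is that all demands $d(v)$ are then within a factor $2$ of each other, which is what the switching argument below needs.

\begin{lemma}\label{lem:regular}
For large $q$ there is a graph $J$ on $V$, edge-disjoint from $H\cup\Phi$, with $\deg_J(v)=d(v)$ for all $v\in V$.
\end{lemma}

\begin{proof}
Among the graphs $J$ edge-disjoint from $H\cup\Phi$ with $\deg_J(v)\le d(v)$ for all $v$, choose one with the most edges. Call $d(v)-\deg_J(v)$ the deficiency of $v$, let $P$ be the set of vertices of positive deficiency, and suppose $P\neq\emptyset$. The graph $L=H\cup\Phi\cup J$ has maximum degree at most $k+2$, and $P$ is a clique in $L$, since otherwise we could add an edge to $J$. So $|P|\le k+3$ and $|E(J)|\ge(n-k-3)\delta/2$. The total deficiency $\sum_v d(v)-2|E(J)|$ is even, so we can choose $u\ne v$ in $P$, or $u=v\in P$ with deficiency at least $2$. Let $N^*$ consist of $u,v$ and their neighbors in $L$; then $|N^*|\le2(k+3)$, and at most $2(k+3)\cdot2\delta$ edges of $J$ meet $N^*$. For large $q$ we have $n>9(k+3)$, so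 $(n-k-3)\delta/2>4(k+3)\delta$ and some edge $xy$ of $J$ has $x,y\notin N^*$. The pairs $ux$ and $vy$ are two different non-edges of $L$. Replacing $xy$ by $ux$ and $vy$ keeps the degrees of $x,y$, respects the bounds at $u,v$, and increases the number of edges, a contradiction.
\end{proof}

Let $G=H\cup J$. It is $k$-regular, every vertex is incident with at most $2\delta+1$ edges of $G$ outside $H_0$, and
\begin{equation}\label{eq:twins}
c(p)\text{ is adjacent in $G$ to $p'$ but not to $p$, for every }p\in Q.
\end{equation}
Indeed, $p\,c(p)$ is not in $H_0$ since $c(p)\not\perp p$; it is not an added edge $s'c(s)$ since both its ends lie in $V_0$; and it is not in $J$ since it is in $\Phi$.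

\subsection*{Connectivity}
Non-adjacent vertices have many common neighbors, which forces one side of a small separator to be small. Vertices over different points have few common neighbors compared to $k$, which forces a side containing two of them to be large.

\begin{lemma}\label{lem:kappa}
$\kappa(G)=k$ for all large $q$.
\end{lemma}

\begin{proof}
Neighborhoods $N(v)$ are taken in $G$. Since $n\ge k+2$, each $N(v)$ separates $G$, so $\kappa(G)\le k$. Suppose that $|S|\le k-1$ and that $V\setminus S$ is partitioned into non-empty sets $A,B$ with no edge between them and $|A|\le|B|$.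

\emph{The set $A$ is small.} Let $a\in A$, $b\in B$. Since twins are adjacent, $\pi(a)\ne\pi(b)$. Let $r\in V_0$ be one of the $\theta_{\ell-2}$ points orthogonal to $\pi(a)$ and $\pi(b)$. If $r=a$ or $r=b$, then $\pi(a)\perp\pi(b)$ and $a,b$ would be adjacent. So $r$ is a common neighbor of $a$ and $b$, and hence $r\in S$. Counting triples $(a,b,r)$ and using $|N(s)\cap A|+|N(s)\cap B|\le k$,
\[
\theta_{\ell-2}|A||B|\le\sum_{s\in S}|N(s)\cap A|\,|N(s)\cap B|\le\frac{k^3}{4}=\Bigl(\frac14+o(1)\Bigr)q^{3\ell-3}.
\]
Since $\theta_{\ell-2}\ge q^{\ell-2}$ and $|B|\ge(n-k)/2=(\frac12-o(1))q^\ell$, we get $|A|\le(\frac12+o(1))q^{\ell-1}$.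

\emph{The set $A$ lies in one fiber.} Suppose $a_1,a_2\in A$ with $\pi(a_1)\ne\pi(a_2)$. Their common neighbors in $H_0$ lie over the $\theta_{\ell-2}$ points orthogonal to both, so there are at most $2\theta_{\ell-2}$. Any other common neighbor in $G$ is joined to $a_1$ or $a_2$ by an edge outside $H_0$. So they have at most $2\theta_{\ell-2}+2(2\delta+1)=O(q^{\ell-2})$ common neighbors in $G$. As $N(a_1)\cup N(a_2)\subseteq A\cup S$, we get $|A|+|S|\ge2k-O(q^{\ell-2})$ and $|A|\ge k-O(q^{\ell-2})=(1-o(1))q^{\ell-1}$, contradicting the upper bound for large $q$.

\emph{The remaining cases.} If $A=\{a\}$, then $S\supseteq N(a)$ has at least $k$ elements. If $A=\{p,p'\}$, then $S$ contains the $k-1$ vertices of $N(p)\setminus\{p'\}$ and, by~\eqref{eq:twins}, the further vertex $c(p)$. In both cases $|S|\ge k$, a contradiction.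
\end{proof}

By Lemmas~\ref{lem:common}, \ref{lem:kappa} and~\ref{lem:star}, for every large prime $q$ the graph $G$ is non-complete, $\ell$-critically $k(q)$-connected, and has $(1+o(1))q^\ell$ vertices. To reach the values of $k$ between the numbers $k(q)$ we add universal vertices.

\begin{lemma}\label{lem:cone}
Let $G$ be non-complete and $\ell$-critically $k$-connected, and let $G^+$ arise from $G$ by adding a vertex $a$ adjacent to all vertices of $G$. Then $G^+$ is non-complete and $\ell$-critically $(k+1)$-connected.
\end{lemma}

\begin{proof}
A set separates $G^+$ if and only if it consists of $a$ and a set separating $G$. So $G^+$ is non-complete and $\kappa(G^+)=k+1$. If $|X|\le\ell$, then $X\setminus\{a\}$ lies in a $k$-cut $T$ of $G$ by Lemma~\ref{lem:star}, and $T\cup\{a\}$ is a $(k+1)$-cut of $G^+$ containing $X$. Apply Lemma~\ref{lem:star} to $G^+$.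
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Given a large $k$, let $q$ be the largest odd prime with $k(q)\le k$, and let $q^+$ be the next prime. Then $q\to\infty$ as $k\to\infty$. By the prime number theorem the ratio of consecutive primes tends to $1$, so $k(q)\le k<k(q^+)=(1+o(1))q^{\ell-1}$ and therefore $k=(1+o(1))q^{\ell-1}$. Starting from the graph constructed for $q$ and applying Lemma~\ref{lem:cone} exactly $k-k(q)$ times, we obtain an $\ell$-critically $k$-connected graph with at least $(1-o(1))q^\ell=(1-o(1))k^{\ell/(\ell-1)}$ vertices.
\end{proof}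

\begin{thebibliography}{1}
\bibitem{Kriesell} Matthias Kriesell, \emph{Minimal Connectivity}, arXiv:1101.2357 (2011).
\end{thebibliography}
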